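# Locally coherent hearts whose cosilting complexes are not elementary cogenerators

## 1. Two vector spaces joined by a finite-dimensional space of maps

Throughout, $\mathcal A$ is a small preadditive category, $\operatorname{mod}\mathcal A$ is the Grothendieck category of additive functors $\mathcal A^{op}\to\mathrm{Ab}$, and $\mathbf D=\mathbf D(\operatorname{mod}\mathcal A)$ is its unbounded derived category. For an object $p$ of $\mathcal A$ the representable $P=\mathcal A(-,p)$ is projective, $\operatorname{Hom}(P,M)=M(p)$, and more generally $\mathbf D(P[n],X)=H^{-n}(X)(p)$. Products and direct limits of modules are exact, so products in $\mathbf D$ are computed termwise.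

We begin with a family of examples in which everything can be computed by hand. It depends on a vector space $V$. When $V$ is finite-dimensional, all objects of the talk behave as well as one could wish, and we prove this first. The general notions are introduced when the example needs them.

### 1.1 The modules

Fix a field $k$ and a $k$-space $V$ with basis $B$. For now $V$ is arbitrary. Let $\mathcal A$ be the $k$-category with objects $a,b$ and
$$\mathcal A(a,a)=\mathcal A(b,b)=k,\qquad \mathcal A(b,a)=V,\qquad \mathcal A(a,b)=0 .$$
A module is a triple $(M_a,M_b,\mu:V\otimes_kM_a\to M_b)$. The representables are $P_a=(k,V)$ and $P_b=(0,k)$. For a $k$-space $N$ put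
$$S(N)=(N,0),\qquad J(N)=(\operatorname{Hom}_k(V,N),N,\mathrm{ev}).$$
A morphism $M\to S(N)$ is just a linear map $M_a\to N$. A morphism $(f_a,f_b):M\to J(N)$ must satisfy $f_a(m)(v)=f_b(\mu(v\otimes m))$, so $f_a$ is determined by $f_b$, which is arbitrary. Hence
$$\operatorname{Hom}(M,S(N))\cong\operatorname{Hom}_k(M_a,N),\qquad \operatorname{Hom}(M,J(N))\cong\operatorname{Hom}_k(M_b,N). \tag{1}$$
Both are exact in $M$, so $S(N)$ and $J(N)$ are injective. Also $S(k)^I=S(k^I)$ and $J(k)^I=J(k^I)$ for every set $I$. The sequence
$$0\to M\to S(M_a)\oplus J(M_b)\to S(\operatorname{Hom}_k(V,M_b))\to0 \tag{2}$$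
is exact: at $a$ the maps are $m\mapsto(m,\mu(-\otimes m))$ and $(m,\varphi)\mapsto\varphi-\mu(-\otimes m)$, and at $b$ they are $M_b=M_b\to0$. So every module has injective dimension at most $1$. Thus $\operatorname{mod}\mathcal A$ is hereditary: $\operatorname{Ext}^2=0$, quotients of injectives are injective, and submodules of projectives are projective. We will also use the exact sequence
$$0\to P_b^{(B)}\to P_a\to S(k)\to0, \tag{3}$$
where $P_b^{(B)}=(0,V)$.

### 1.2 A torsion pair and its heart

**Definition (torsion pair).** A torsion pair $\mathbf t=(\mathcal T,\mathcal F)$ in $\operatorname{mod}\mathcal A$ consists of two classes of modules, closed under isomorphism, with $\operatorname{Hom}(\mathcal T,\mathcal F)=0$, such that every $M$ has an exact sequence $0\to tM\to M\to M/tM\to0$ with $tM\in\mathcal T$ and $M/tM\in\mathcal F$. The functor $t$ is the torsion radical. The class $\mathcal T$ is closed under quotients, extensions and colimits, and $\mathcal F$ under submodules, extensions and products, hence also under coproducts.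

**Definition (Happel–Reiten–Smalø heart).** Put
$$\mathbf D_t^{\le0}=\{X:H^iX=0\ (i>0),\ H^0X\in\mathcal T\},\qquad \mathbf D_t^{\ge0}=\{X:H^iX=0\ (i<-1),\ H^{-1}X\in\mathcal F\},$$
$\mathbf D_t^{\ge1}=\mathbf D_t^{\ge0}[-1]$ and $\mathbf D_t^{\le-1}=\mathbf D_t^{\le0}[1]$. The heart is $\mathcal H=\mathcal H_{\mathbf t}=\mathbf D_t^{\le0}\cap\mathbf D_t^{\ge0}$, that is,
$$\mathcal H_{\mathbf t}=\{X:H^iX=0\text{ for }i\notin\{-1,0\},\ H^{-1}X\in\mathcal F,\ H^0X\in\mathcal T\}.$$

This is a $t$-structure. If $X\in\mathbf D_t^{\le0}$ and $Y\in\mathbf D_t^{\ge1}$, then $X$ has cohomology in degrees $\le0$ and $Y$ in degrees $\ge0$, so $\mathbf D(X,Y)=\operatorname{Hom}(H^0X,H^0Y)=0$. For arbitrary $X$ let $\tau_t^{\le0}X$ be the fiber of the composite $\tau^{\le0}X\to H^0X\to H^0X/tH^0X$. Its cohomology is $H^iX$ for $i<0$, $tH^0X$ for $i=0$, and $0$ for $i>0$. The cone $\tau_t^{\ge1}X$ of $\tau_t^{\le0}X\to X$ has cohomology $0$ for $i<0$, $H^0X/tH^0X$ for $i=0$, and $H^iX$ for $i>0$.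

We recall the standard facts about $t$-structures. The heart is abelian, its short exact sequences are the triangles with all terms in $\mathcal H$, and $\operatorname{Ext}^1_{\mathcal H}(X,Y)=\mathbf D(X,Y[1])$. The functor $H=H^0_{\mathbf t}=\tau_t^{\ge0}\tau_t^{\le0}:\mathbf D\to\mathcal H$ is cohomological, and $H_{\mathbf t}^j(X)=H(X[j])$. If $X\in\mathbf D_t^{\le0}$, then $HX=\tau_t^{\ge0}X$ and $\mathcal H(HX,Y)=\mathbf D(X,Y)$ for $Y\in\mathcal H$. If $X\in\mathbf D_t^{\ge0}$, then $HX=\tau_t^{\le0}X$ and $\mathcal H(Y,HX)=\mathbf D(Y,X)$. For $f$ in $\mathcal H$, the cokernel is $H(\operatorname{cone}f)$ and the kernel is $H(\operatorname{cone}(f)[-1])$. Reading the two truncations off the description above gives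
$$H^{-1}(HX)=H^{-1}(X)/t(H^{-1}X),\qquad H^0(HX)=t(H^0X). \tag{4}$$
In particular, for a module $M$: $H(M)=tM[0]$, $H(M[1])=(M/tM)[1]$, and $H(M[n])=0$ for $n\ne0,1$. Every $X\in\mathcal H$ has its canonical exact sequence $0\to H^{-1}(X)[1]\to X\to H^0(X)[0]\to0$ in $\mathcal H$. As a trivial example, $\mathcal F=0$ gives $\mathcal H=\operatorname{mod}\mathcal A$ in degree $0$, and $\mathcal T=0$ gives $(\operatorname{mod}\mathcal A)[1]$.

Back to our two-object category. Let
$$\mathcal T=\{M:M_a=0\},\qquad\mathcal F=\{M:M_b=0\}.$$
Then $\operatorname{Hom}(\mathcal T,\mathcal F)=0$, and $0\to(0,M_b)\to M\to(M_a,0)\to0$ is exact, so $\mathbf t=(\mathcal T,\mathcal F)$ is a torsion pair. Up to isomorphism $\mathcal F=\{S(N)\}\simeq\operatorname{Mod}k$ consists of injectives, and $\mathcal T=\{P_b^{(I)}\}\simeq\operatorname{Mod}k$ consists of projectives.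

If $X\in\mathcal H$, there is a triangle $F[1]\to X\to T\to F[2]$ with $F\in\mathcal F$, $T\in\mathcal T$. Since $\operatorname{Ext}^2(T,F)=0$, it splits: $X\cong F[1]\oplus T$. Moreover $\mathbf D(F[1],T)=0$ by degrees, and $\mathbf D(T,F[1])=\operatorname{Ext}^1(T,F)=0$. Hence
$$\mathcal H_{\mathbf t}\simeq\mathcal F\times\mathcal T\simeq\operatorname{Mod}k\times\operatorname{Mod}k, \tag{5}$$
and this holds for every $V$. Here is the finiteness vocabulary for such categories.

**Definition (finiteness).** In a Grothendieck category $\mathcal G$, an object $X$ is finitely presented if $\mathcal G(X,-)$ preserves direct limits. It is finitely generated if, whenever $X$ is a directed union of subobjects $X_i$, some $X_i=X$. The category is locally finitely presented if a set of finitely presented objects generates it, and locally coherent if moreover kernels of maps between finitely presented objects are finitely presented.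

The category in (5) is locally coherent: its finitely presented objects are the pairs of finite-dimensional spaces. We shall use these textbook facts. Quotients and extensions of finitely generated objects are finitely generated. If $X$ is finitely generated and $X\to Y_i\to\varinjlim Y_j$ is zero, then $X\to Y_j$ is zero for some $j\ge i$, because the kernel of $Y_i\to\varinjlim Y_j$ is the directed union of the kernels of $Y_i\to Y_j$. A finitely presented object modulo a finitely generated subobject is finitely presented. In a locally finitely presented category, the kernel of an epimorphism from a finitely generated to a finitely presented object is finitely generated. In a locally coherent category, finitely presented objects are closed under kernels, cokernels, extensions and summands, and finitely generated subobjects of finitely presented objects are finitely presented.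

### 1.3 A cosilting complex

**Definition (2-term cosilting complex).** A complex $E=(E^0\xrightarrow{\sigma}E^1)$ of injective modules in degrees $0,1$ is cosilting if $\mathbf D(E^I,E[i])=0$ for all sets $I$ and all $i>0$, and the only objects $X$ with $\mathbf D(X,E[i])=0$ for all $i\in\mathbb Z$ are the zero objects. Its associated torsion pair is the one with
$$\mathcal F=\{M:\mathbf D(M,E[1])=0\}.$$

Since $\mathbf D(M,E[1])=\operatorname{coker}\operatorname{Hom}(M,\sigma)$, the class $\mathcal F$ consists of the $M$ for which $\operatorname{Hom}(M,\sigma)$ is surjective; it equals $\operatorname{Cogen}(H^0(E))$. Of the latter statement we need only one part, which has a short proof: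
$$H^0(E)\in\mathcal F. \tag{6}$$
Indeed, let $Q_0=\ker\sigma$ and $g:Q_0\to E^1$. As $E^1$ is injective, $g$ extends to $g':E^0\to E^1$, which is a chain map $E\to E[1]$ concentrated in degree $0$. Because $\mathbf D(E,E[1])=0$ and $E[1]$ is a bounded complex of injectives, $g'$ is null-homotopic: up to signs, $g'=\sigma s_0+s_1\sigma$ with $s_0:E^0\to E^0$ and $s_1:E^1\to E^1$. Restricting to $Q_0$, $g=\pm\sigma s_0|_{Q_0}$. So $\operatorname{Hom}(Q_0,\sigma)$ is surjective.

In our example put
$$E_0=(S(k)\xrightarrow{0}J(k))=S(k)\oplus J(k)[-1].$$
For every module $M$, $\mathbf D(M,E_0[1])=\operatorname{Ext}^1(M,S(k))\oplus\operatorname{Hom}(M,J(k))=\operatorname{Hom}_k(M_b,k)$, which vanishes iff $M\in\mathcal F$. For $i>0$, all components of $\mathbf D(E_0^I,E_0[i])$ are positive $\operatorname{Ext}$'s into injectives, hence $0$, except that for $i=1$ there is also $\operatorname{Hom}(S(k)^I,J(k))=\operatorname{Hom}_k((S(k)^I)_b,k)=0$. For an injective module $J$ we have $\mathbf D(X,J[-j])=\operatorname{Hom}(H^jX,J)$. So if $\mathbf D(X,E_0[i])=0$ for all $i$, then $\operatorname{Hom}(H^jX,S(k)\oplus J(k))=0$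 for all $j$; by (1), the $k$-duals of $(H^jX)_a$ and $(H^jX)_b$ vanish, and $X=0$. So $E_0$ is a 2-term cosilting complex with associated torsion pair $\mathbf t$, again for every $V$.

### 1.4 Purity

Let $\mathbf D^c$ be the category of compact objects of $\mathbf D$, that is, the thick subcategory generated by the representables. A directed homotopy colimit is formed from a directed system of complexes; since direct limits of modules are exact, it is simply the direct limit of the complexes. For $C$ compact,
$$\mathbf D(C,\operatorname{hocolim}X_i)=\varinjlim\mathbf D(C,X_i). \tag{7}$$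
For $C=P[n]$ this says that cohomology commutes with direct limits, and by the five lemma and retracts it passes to the thick subcategory generated by these.

**Definition (purity).** A morphism $f$ of $\mathbf D$ is a pure monomorphism if $\mathbf D(C,f)$ is injective for all compact $C$. An object $Y$ is pure-injective if every pure monomorphism out of $Y$ splits. A class is definable if it is closed under products, directed homotopy colimits and pure subobjects. Put
$$\operatorname{Cogen}^*(Y)=\{X:X\text{ admits a pure monomorphism into some }X'\in\operatorname{Prod}(Y)\},$$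
where $\operatorname{Prod}(Y)$ consists of the summands of products of copies of $Y$. A pure-injective $Y$ is an elementary cogenerator if the smallest definable class containing $Y$ is $\operatorname{Cogen}^*(Y)$.

The class $\operatorname{Cogen}^*(Y)$ is always closed under products and pure subobjects, and it lies in every definable class containing $Y$. So a pure-injective $Y$ is an elementary cogenerator iff $\operatorname{Cogen}^*(Y)$ is closed under directed homotopy colimits. Also $\operatorname{Cogen}^*(Y[1])=\operatorname{Cogen}^*(Y)[1]$, so the property is invariant under shift.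

Taking $C=P[n]$, a pure monomorphism is injective on cohomology. The converse fails. In our example with $0<\dim V<\infty$, the module $S(k)$ is compact by (3), and the inclusion $P_b\subset J(k)$ is not a pure monomorphism: applying $\operatorname{Hom}(-,Y)$ to (3) gives
$$\operatorname{Ext}^1(S(k),Y)=\operatorname{coker}\bigl(Y_a\to\operatorname{Hom}_k(V,Y_b)\bigr), \tag{8}$$
so $\mathbf D(S(k)[-1],P_b)=\operatorname{Hom}_k(V,k)\ne0$, while $\mathbf D(S(k)[-1],J(k))=0$.

### 1.5 The finite-dimensional case

**Proposition 1.** *Let $\dim V<\infty$. Then $E_0$ is an elementary cogenerator of $\mathbf D$, and $\operatorname{Cogen}^*(E_0)$ is the class $\mathcal C$ of all $X$ with $H^iX=0$ for $i\ne0,1$, $H^0(X)_b=0$, and $H^1(X)_a\to\operatorname{Hom}_k(V,H^1(X)_b)$ bijective.*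

**Step 1: $E_0$ is pure-injective.** (This step holds for every $V$.) Let $f:E_0\to Z$ be a pure monomorphism. Then $S(k)\to H^0Z$ and $J(k)\to H^1Z$ are injective, hence have retractions. Since $\mathbf D(Z,S(k))=\operatorname{Hom}(H^0Z,S(k))$ and $\mathbf D(Z,J(k)[-1])=\operatorname{Hom}(H^1Z,J(k))$, the retractions define a morphism $r:Z\to E_0$. The endomorphism $rf$ is the identity on cohomology, so it is invertible, and $f$ splits.

**Step 2: $\mathcal C\subset\operatorname{Prod}(E_0)\subset\operatorname{Cogen}^*(E_0)$.** If $X\in\mathcal C$, the triangle $H^0X\to X\to H^1X[-1]\to H^0X[1]$ splits because $\operatorname{Ext}^2=0$, so $X\cong S(N)\oplus J(N')[-1]$ with $N=H^0(X)_a$ and $N'=H^1(X)_b$. For a large set $I$, both $N$ and $N'$ are summands of $k^I$, so $X$ is a summand of $S(k^I)\oplus J(k^I)[-1]=E_0^I$.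

**Step 3: $\operatorname{Cogen}^*(E_0)\subset\mathcal C$.** Let $X\to X'$ be a pure monomorphism with $X'\in\operatorname{Prod}(E_0)$; composing with a split monomorphism we may take $X'=E_0^I=S(k^I)\oplus J(k^I)[-1]$. Injectivity on cohomology gives $H^iX=0$ for $i\ne0,1$, $H^0(X)\subset S(k^I)$, and $Y:=H^1(X)\subset J(k^I)$. So $H^0(X)_b=0$. An element of $Y_a$ is a map $V\to k^I$ whose values lie in $Y_b$, so $Y_a\to\operatorname{Hom}_k(V,Y_b)$ is injective. For surjectivity, recall that $S(k)$ is compact because $\dim V<\infty$. As $X\cong H^0X\oplus Y[-1]$ and $\operatorname{Ext}^2=0$, we have $\mathbf D(S(k)[-2],X)=\operatorname{Ext}^1(S(k),Y)$. This embeds in $\mathbf D(S(k)[-2],X')=\operatorname{Ext}^1(S(k),J(k^I))=0$. By (8), $Y_a\to\operatorname{Hom}_k(V,Y_b)$ is surjective.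

**Step 4: $\mathcal C$ is closed under directed homotopy colimits.** Cohomology commutes with direct limits of complexes, and since $\dim V<\infty$, $\operatorname{Hom}_k(V,-)$ commutes with direct limits too. So the conditions defining $\mathcal C$ pass to the limit. $\square$

## 2. Laking's question, and what an infinite-dimensional $V$ changes

In Section 1, with $\dim V<\infty$, three things occurred together: a locally coherent heart, a 2-term cosilting complex giving the torsion pair, and the property that this complex is an elementary cogenerator. Carlos E. Parra, Manuel Saorín and Simone Virili, in "Locally finitely presented and coherent hearts", arXiv:1908.00649 (2019), record the following question of R. Laking: *Let $\mathbf t$ be a torsion pair in $\operatorname{mod}\mathcal A$ such that $\mathcal H_{\mathbf t}$ is a locally coherent Grothendieck category. Is it the torsion pair associated to a 2-term cosilting complex $E$ which is an elementary cogenerator of $\mathbf D(\operatorname{mod}\mathcal A)$?*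

Let us drop the hypothesis $\dim V<\infty$ in Section 1 and see what is left. The torsion pair, the heart (5) and the complex $E_0$ do not change; in particular the heart has no memory of $V$. The proof of Proposition 1 used finiteness in two places. In Step 3 we needed $S(k)$ to be compact. In Step 4 we needed $\operatorname{Hom}_k(V,-)$ to commute with direct limits. The first might be an artifact of the argument, but the second fails in a way that hits the objects $J(N)[-1]\in\operatorname{Prod}(E_0)$ directly: a direct limit of the modules $J(N_n)$ need not be of the form $J(N)$, and may even be a nonzero module in $\mathcal F$. This leads to a negative answer. Since the question asks for *some* $E$, we must treat every cosilting complex with this torsion pair, not only $E_0$.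

**Theorem A.** *Let $k$ be a field and $V$ an infinite-dimensional $k$-space. Let $\mathcal A$ be the $k$-category with objects $a,b$ and $\mathcal A(a,a)=\mathcal A(b,b)=k$, $\mathcal A(b,a)=V$, $\mathcal A(a,b)=0$. Let $\mathcal T=\{M:M(a)=0\}$ and $\mathcal F=\{M:M(b)=0\}$. Then $\mathbf t=(\mathcal T,\mathcal F)$ is a torsion pair associated to a 2-term cosilting complex, and $\mathcal H_{\mathbf t}\simeq\operatorname{Mod}k\times\operatorname{Mod}k$ is locally coherent. No 2-term cosilting complex with associated torsion pair $\mathbf t$ is an elementary cogenerator of $\mathbf D$.*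

So the answer to the question is no.

## 3. A direct limit of the modules $J(N)$ that falls into $\mathcal F$

We prove Theorem A. The positive assertions were proved in 1.2 and 1.3 for every $V$. Let $E=(E^0\xrightarrow{\sigma}E^1)$ be any 2-term cosilting complex with associated torsion pair $\mathbf t$.

**Step 1: $J(N)[-1]\in\operatorname{Prod}(E)$ for every $k$-space $N$.** This step makes the argument independent of the choice of $E$. Put $Q_0=\ker\sigma=H^0(E)$ and $Q_1=\operatorname{coker}\sigma$. By (6), $Q_0\in\mathcal F$, so $Q_0\cong S(N_0)$ is injective. Hence $0\to Q_0\to E^0\to\operatorname{im}\sigma\to0$ splits, so $\operatorname{im}\sigma$ is injective. Hence $0\to\operatorname{im}\sigma\to E^1\to Q_1\to0$ splits too, and $Q_1$ is injective. Removing the contractible summand $\operatorname{im}\sigma\to\operatorname{im}\sigma$ we get $E\cong Q_0\oplus Q_1[-1]$.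

For a module $M$ it follows that $\mathbf D(M,E[1])=\operatorname{Ext}^1(M,Q_0)\oplus\operatorname{Hom}(M,Q_1)=\operatorname{Hom}(M,Q_1)$, so $\mathcal F=\{M:\operatorname{Hom}(M,Q_1)=0\}$. Since $P_b=(0,k)\notin\mathcal F$ and $P_b$ is simple, there is a monomorphism $P_b\to Q_1$. It extends along $P_b\subset J(k)$ to a map $J(k)\to Q_1$.

The inclusion $P_b\subset J(k)$ is essential. Indeed, let $M\subset J(k)$ be a submodule. If $M_b=0$, then every $\varphi\in M_a$ satisfies $\varphi(v)=0$ for all $v\in V$, so $M=0$. If $M_b\ne0$, then $M_b=k$ and $M\supset P_b$. So the map $J(k)\to Q_1$, being injective on $P_b$, is a monomorphism, and as $J(k)$ is injective it is a summand of $Q_1$. Therefore $J(k)[-1]\in\operatorname{Prod}(E)$. Since $J(k)^I=J(k^I)$ and every $N$ is a summand of some $k^I$, the claim follows.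

**Step 2: a nonzero $L\in\mathcal F$ with $L[-1]$ a directed homotopy colimit of objects of $\operatorname{Prod}(E)$.** Here the infinite dimension enters. For $n\ge0$ let $N_n=k^{(\mathbb N)}/\langle e_1,\dots,e_n\rangle$, with the projections $N_n\to N_{n+1}$ as transition maps. Then $\varinjlim N_n=0$. As $\dim V=\infty$, there is a surjection $\varphi:V\to N_0$. Its image in $\operatorname{Hom}_k(V,N_n)$ is a surjection onto $N_n\ne0$, hence nonzero for every $n$. So $\varphi$ defines a nonzero element of $N':=\varinjlim\operatorname{Hom}_k(V,N_n)$, and
$$L:=\varinjlim J(N_n)=(N',\varinjlim N_n)=S(N')\ne0,\qquad L\in\mathcal F.$$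
By Step 1, $L[-1]=\operatorname{hocolim}J(N_n)[-1]$ is a directed homotopy colimit of objects of $\operatorname{Prod}(E)$. So it lies in every definable class containing $E$.

**Step 3: $L[-1]\notin\operatorname{Cogen}^*(E)$.** Since $L\in\mathcal F$, $\mathbf D(L[-1],E)=\mathbf D(L,E[1])=0$. So $\mathbf D(L[-1],X')=0$ for all $X'\in\operatorname{Prod}(E)$. If $L[-1]$ were in $\operatorname{Cogen}^*(E)$, the zero map out of $L[-1]$ would be a pure monomorphism. Then $\operatorname{Hom}(P,L)=\mathbf D(P[-1],L[-1])=0$ for all representables $P$, that is, $L=0$, a contradiction.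

So $L[-1]$ lies in the smallest definable class containing $E$ but not in $\operatorname{Cogen}^*(E)$, and $E$ is not an elementary cogenerator. This proves Theorem A. $\blacksquare$

## 4. Finite generation of $H(C)$ for compact $C$

Since the heart (5) is the same category for all $V$, no property of $\mathcal H_{\mathbf t}$ as an abstract category can decide the matter. What information is missing? Suppose one tries to prove that $\operatorname{Cogen}^*(E)$ is closed under directed homotopy colimits, assuming that $\mathcal H$ is locally coherent. Write $E'=E[1]$. We shall see (Lemma 7) that $X\in\operatorname{Cogen}^*(E')$ iff $H(g)\ne0$ for every nonzero $g:C\to X$ with $C$ compact. So let $X=\operatorname{hocolim}X_i$ with $X_i\in\operatorname{Cogen}^*(E')$, and let $g:C\to X$ satisfy $H(g)=0$. By (7), $g$ comes from some $g_i:C\to X_i$. One would like to say: $H(C)\to H(X_i)$ vanishes in the direct limit, so it vanishes at some stage $j$, so $C\to X_j$ is zero. This works if $H(C)$ is finitely generated. Local coherence of $\mathcal H$ does not say that, and here the argument stops.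

In the proof of Theorem A one sees it happen, after a shift by $1$. Take $C=P_a$ and $X_n=J(N_n)$, and let $g_n:P_a\to J(N_n)$ correspond to the image $\varphi_n:V\to N_n$ of $\varphi$. Then $H(P_a)=tP_a[0]=(0,V)[0]$, $H(X_n)=(0,N_n)[0]$, and $H(g_n)$ is given by the nonzero map $\varphi_n$. In the limit $H(g)=0$ although $g\ne0$. The object $tP_a[0]\cong P_b^{(B)}[0]$ of $\mathcal H$ is not finitely generated. The following theorem says that this is the only obstruction.

**Theorem B.** *Let $\mathbf t$ be a torsion pair in $\operatorname{mod}\mathcal A$ with $\mathcal H_{\mathbf t}$ Grothendieck. Then $\mathbf t$ is associated to a 2-term cosilting complex. For every 2-term cosilting complex $E$ with associated torsion pair $\mathbf t$, $E$ is pure-injective and the following are equivalent:*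

1. *$E$ is an elementary cogenerator;*
2. *$H^0_{\mathbf t}(C)$ is finitely generated in $\mathcal H_{\mathbf t}$ for every $C\in\mathbf D^c$;*
3. *$H^0_{\mathbf t}(C)$ is finitely presented in $\mathcal H_{\mathbf t}$ for every $C\in\mathbf D^c$;*
4. *$\mathcal H_{\mathbf t}$ is locally coherent and $t(P)[0]$ is finitely presented in $\mathcal H_{\mathbf t}$ for every representable $P$.*

**Corollary C.** *Let $\mathbf t$ and $E$ be as in Theorem B.*

*(a) If all representables lie in $\mathcal F$ (equivalently, if $\mathcal F$ is generating), then $E$ is an elementary cogenerator iff $\mathcal H_{\mathbf t}$ is locally coherent.*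

*(b) If $\operatorname{mod}\mathcal A$ is locally coherent, then: $E$ is an elementary cogenerator iff $t(M)$ is finitely presented for each finitely presented module $M$, iff $\mathcal H_{\mathbf t}$ is locally coherent and $t(P)$ is a finitely generated module for each representable $P$.*

*(c) If $\operatorname{mod}\mathcal A$ is locally noetherian, then $E$ is an elementary cogenerator and $\mathcal H_{\mathbf t}$ is locally coherent.*

In the two-object example with $V$ of arbitrary dimension, $\mathcal H_{\mathbf t}$ is locally coherent. The category $\operatorname{mod}\mathcal A$ is hereditary, so finitely generated submodules of finitely generated projectives are projective, hence finitely presented, and $\operatorname{mod}\mathcal A$ is locally coherent. Moreover $t(P_a)\cong P_b^{(\dim V)}$ and $t(P_b)=P_b$. So by (b), *every* associated $E$ is an elementary cogenerator if $\dim V<\infty$, and none is if $\dim V=\infty$.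

Finally, Example D in Section 9 shows that in condition 4 one cannot replace "$t(P)[0]$ is finitely presented in $\mathcal H_{\mathbf t}$" by "$t(P)$ is a finitely presented module", nor by "$t(P)[0]$ is finitely generated in $\mathcal H_{\mathbf t}$".

## 5. Direct limits in the heart

The functor $H$ and the finitely presented objects of $\mathcal H$ can be controlled only if we can compute direct limits in $\mathcal H$. The tool is the bar complex.

For a direct system $(M_i)$ over a directed set $I$, in an abelian category with coproducts, let
$$B_n=\bigoplus_{i_0\le\dots\le i_n}M_{i_0},\qquad d=\sum_{r=0}^n(-1)^rd_r:B_n\to B_{n-1},$$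
where $d_r$ deletes $i_r$; for $r>0$ it is the identity of $M_{i_0}$ on summands, and for $r=0$ it is the transition map $M_{i_0}\to M_{i_1}$. Then $\operatorname{coker}(B_1\to B_0)=\varinjlim M_i$. *If the category is AB5, then*
$$\cdots\to B_2\to B_1\to B_0\to\varinjlim M_i\to0 \tag{9}$$
*is exact.* To see this, restrict the system to $\{i\le j\}$ and augment its bar complex to $M_j$. Every chain $i_0\le\dots\le i_n$ lies in $\{i\le j\}$ for $j=i_n$, so (9) is the direct limit over $j$ of these augmented complexes, and it suffices that each of them is contractible. Let $h:B_n\to B_{n+1}$ send the summand of $(i_0\le\dots\le i_n)$ identically to that of $(i_0\le\dots\le i_n\le j)$, and let $h_{-1}:M_j\to B_0$ be the inclusion of the summand of $j$. Let $\varepsilon:B_0\to M_j$ be the augmentation. For $n\ge1$, $d_rh=hd_r$ for $r\le n$ and $d_{n+1}h=1$, so $dh-hd=(-1)^{n+1}$. For $n=0$, $d_0h=h_{-1}\varepsilon$ and $d_1h=1$, so $dh-h_{-1}\varepsilon=-1$. Finally $\varepsilon h_{-1}=1$. So, up to signs, $h$ is a contraction.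

Since $\mathcal T$ and $\mathcal F$ are closed under coproducts, so are $\mathbf D_t^{\le0}$, $\mathbf D_t^{\ge0}$ and $\mathbf D_t^{\ge1}$. Hence coproducts in $\mathcal H$ are those of $\mathbf D$, a coproduct of truncation triangles is a truncation triangle, and $H$ preserves coproducts. All this holds for every torsion pair. **From now until the end of Section 8, $\mathcal H$ is Grothendieck.**

**Lemma 2.** *$\mathcal F$ is closed under direct limits; consequently $t$ commutes with direct limits.*

*Proof.* Let $(F_i)$ be a direct system in $\mathcal F$ with limit $L$ in $\operatorname{mod}\mathcal A$ and bar terms $B_n\in\mathcal F$. The bar complex of $(F_i[1])$ in $\mathcal H$ has terms $B_n[1]$. As $\mathcal H$ is AB5, (9) gives an epimorphism $B_2[1]\to Z:=\ker_{\mathcal H}(f)$ in $\mathcal H$, where $f:B_1[1]\to B_0[1]$. The functor $H^0:\mathcal H\to\operatorname{mod}\mathcal A$ preserves epimorphisms, by the long exact cohomology sequence and $H^1=0$ on $\mathcal H$. As $H^0(B_2[1])=0$, we get $H^0(Z)=0$. On the other hand $Z=H(\operatorname{cone}(f)[-1])$, so by (4) $H^0(Z)=t(H^{-1}(\operatorname{cone}f))$,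 and $H^{-1}(\operatorname{cone}f)=\operatorname{coker}(B_1\to B_0)=L$. Thus $tL=0$, that is, $L\in\mathcal F$.

For a direct system $(M_i)$ of modules, $0\to\varinjlim tM_i\to\varinjlim M_i\to\varinjlim M_i/tM_i\to0$ is exact with first term in $\mathcal T$ and last term in $\mathcal F$. So $t(\varinjlim M_i)=\varinjlim tM_i$. $\square$

**Lemma 3.** (a) *$H$ preserves coproducts.*

(b) *$H^{-1},H^0:\mathcal H\to\operatorname{mod}\mathcal A$ preserve direct limits, and for a direct system $(T_i)$ in $\mathcal T$, $\varinjlim_{\mathcal H}T_i[0]=(\varinjlim T_i)[0]$.*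

(c) *If $C\in\mathbf D^c\cap\mathbf D_t^{\le0}$, then $H(C)$ is finitely presented in $\mathcal H$. In particular $(P/tP)[1]$ is finitely presented for $P$ representable.*

(d) *If $X$ is finitely presented in $\mathcal H$, then $H^0(X)$ is a finitely presented module.*

(e) *If $F\in\mathcal F$ is a finitely generated module, then $F[1]$ is finitely generated in $\mathcal H$. If $T\in\mathcal T$ is a finitely presented module, $C'=(P_1\to P_0)$, in degrees $-1,0$, is a presentation of $T$ by finitely generated projectives and $K=\ker(P_1\to P_0)$, then*
$$0\to(K/tK)[1]\to H(C')\to T[0]\to0 \tag{10}$$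
*is exact in $\mathcal H$ with $H(C')$ finitely presented; in particular $T[0]$ is finitely generated.*

*Proof.* (a) was shown above.

(b) First let $(T_i)$ be a direct system in $\mathcal T$, with bar terms $B_n\in\mathcal T$. The direct limit in $\mathcal H$ is $\operatorname{coker}_{\mathcal H}(B_1[0]\to B_0[0])$, that is, $H$ of the cone. The cone has $H^{-1}=K:=\ker(B_1\to B_0)$ and $H^0=\varinjlim T_i$. By (9) in $\operatorname{mod}\mathcal A$, $K$ is a quotient of $B_2\in\mathcal T$, so $K\in\mathcal T$. By (4) the limit is $(\varinjlim T_i)[0]$.

Next let $(F_i)$ be a direct system in $\mathcal F$. The cone of $B_1[1]\to B_0[1]$ has $H^{-1}=\varinjlim F_i$, which is in $\mathcal F$ by Lemma 2, and $H^0=0$. By (4), $\varinjlim_{\mathcal H}F_i[1]=(\varinjlim F_i)[1]$.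

Finally let $(Y_i)$ be a direct system in $\mathcal H$. Taking direct limits, which are exact in $\mathcal H$, of the canonical sequences gives the exact sequence
$$0\to(\varinjlim H^{-1}Y_i)[1]\to\varinjlim\nolimits_{\mathcal H}Y_i\to(\varinjlim H^0Y_i)[0]\to0$$
in $\mathcal H$. Its long exact cohomology sequence gives $H^{-1}(\varinjlim_{\mathcal H}Y_i)=\varinjlim H^{-1}Y_i$ and $H^0(\varinjlim_{\mathcal H}Y_i)=\varinjlim H^0Y_i$, through the canonical maps.

(c) For $Y\in\mathcal H$ and $P=\mathcal A(-,p)$, $\mathbf D(P[n],Y)=H^{-n}(Y)(p)$, which is $0$ for $n\ne0,1$. By (b), $\mathbf D(P[n],-)|_{\mathcal H}$ preserves direct limits for all $n$. By the five lemma and retracts, so does $\mathbf D(C,-)|_{\mathcal H}$ for all compact $C$. If moreover $C\in\mathbf D_t^{\le0}$, then $\mathcal H(HC,Y)=\mathbf D(C,Y)$. For the last claim take $C=P[1]$.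

(d) For a module $M$, $\operatorname{Hom}(H^0X,M)=\operatorname{Hom}(H^0X,tM)=\mathcal H(X,tM[0])$, because $H^0X\in\mathcal T$ and $X$ has cohomology in degrees $\le0$. Now $t$ commutes with direct limits (Lemma 2), direct limits in $\mathcal T$ may be taken in $\mathcal H$ by (b), and $X$ is finitely presented. So $\operatorname{Hom}(H^0X,-)$ preserves direct limits.

(e) Let $P\to F$ be an epimorphism from a finite sum $P$ of representables. It kills $tP$, so it induces an epimorphism $P/tP\to F$, with kernel $N$ say. The map $(P/tP)[1]\to F[1]$ has cone $N[2]$, and its cokernel in $\mathcal H$ is $H(N[2])=0$. So $F[1]$ is a quotient of $(P/tP)[1]$, which is finitely presented by (c).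

For the second part, $H^0(C')=T\in\mathcal T$, so $C'\in\mathbf D_t^{\le0}$ and $H(C')$ is finitely presented by (c). By (4), $H^{-1}(HC')=K/tK$ and $H^0(HC')=tT=T$, so (10) is the canonical sequence of $H(C')$. $\square$

## 6. Cosilting complexes and injective objects of the heart

**Lemma 4.** *$\mathbf t$ is associated to a 2-term cosilting complex.*

*Proof.* Let $W$ be an injective cogenerator of $\mathcal H$. The functor $X\mapsto\mathcal H(HX,W)$ is cohomological on $\mathbf D^{op}$ and turns coproducts into products by Lemma 3(a). By Brown representability there is $E'\in\mathbf D$ with $\mathbf D(X,E')\cong\mathcal H(HX,W)$ naturally in $X$. We show that $E:=E'[-1]$ does it.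

**Step 1: $E$ is a complex of injectives in degrees $0,1$.** By (4), $\mathbf D(M[n],E')=\mathcal H(H(M[n]),W)=0$ for modules $M$ and $n\ne0,1$. Taking $M$ representable, $E'$ has cohomology only in degrees $-1,0$. So $E'$ is represented by a complex $J^{-1}\to Z^0$, where $J^{-1}\to J^0\to J^1\to\cdots$ is an injective resolution of $E'$ and $Z^0=\ker(J^0\to J^1)$. For a module $M$, the triangle $Z^0\to E'\to J^{-1}[1]\to Z^0[1]$ and $\mathbf D(M,J^{-1}[1])=0$ show that $\operatorname{Ext}^1(M,Z^0)=\mathbf D(M,Z^0[1])$ embeds in $\mathbf D(M,E'[1])=\mathbf D(M[-1],E')=0$. So $Z^0$ is injective.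

**Step 2: the torsion pair.** $\mathbf D(M,E[1])=\mathbf D(M,E')=\mathcal H(tM[0],W)$ vanishes iff $tM=0$, that is, iff $M\in\mathcal F$.

**Step 3: vanishing.** If $X\in\mathbf D_t^{\le-1}$, then $HX=0$ and $\mathbf D(X,E')=0$. So $E'$, and hence $E'^I$, lies in $\mathbf D_t^{\ge0}$. For $i>0$, $E'^I[-i]\in\mathbf D_t^{\ge1}$, and $\mathbf D(E^I,E[i])=\mathbf D(E'^I[-i],E')=\mathcal H(H(E'^I[-i]),W)=0$.

**Step 4: cogeneration.** If $\mathbf D(X,E[i])=\mathbf D(X[1-i],E')=0$ for all $i$, then $H(X[j])=0$ for all $j$, since $W$ is a cogenerator. By (4), $tH^j(X)=0$ and $H^{j}(X)/tH^{j}(X)=0$ for all $j$, so $X=0$. $\square$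

From now on **$E$ is any 2-term cosilting complex with associated torsion pair $\mathbf t$**, and $E'=E[1]$, $W:=H(E')$. In the example of Section 1, $E_0[1]=S(k)[1]\oplus J(k)$ and $W=S(k)[1]\oplus P_b[0]$.

**Lemma 5.** (a) *For $J\in\operatorname{Prod}(E')$ and $X\in\mathbf D$, $f\mapsto H(f)$ is a bijection $\mathbf D(X,J)\cong\mathcal H(HX,HJ)$.*

(b) *$W$ is an injective cogenerator of $\mathcal H$, and $H(E'^I)=W^I$ (product in $\mathcal H$).*

(c) *$H:\operatorname{Prod}(E')\to\operatorname{Inj}(\mathcal H)$ is an equivalence.*

(d) *$E'$ is pure-injective; hence so is $E$.*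

*Proof.* (a) Passing to summands, we may take $J=E'^I$. It is a complex of injectives in degrees $-1,0$, and $H^{-1}(J)=H^0(E)^I\in\mathcal F$ by (6), so $J\in\mathbf D_t^{\ge0}$.

Let $Y\in\mathbf D_t^{\ge1}$, that is, $H^iY=0$ for $i<0$ and $H^0Y\in\mathcal F$. Then $\mathbf D(Y,J[1])=0$, because $J[1]$ is a complex of injectives in degrees $-2,-1$. Also $\mathbf D(Y,J)=0$: in the triangle $H^0Y\to Y\to\tau^{\ge1}Y\to$ we have $\mathbf D(\tau^{\ge1}Y,J)=0$ by degrees, and $\mathbf D(H^0Y,J)=\mathbf D(H^0Y,E[1])^I=0$ because $H^0Y\in\mathcal F$.

Now let $X$ be arbitrary. Applying this to $Y=\tau_t^{\ge1}X$, the map $\mathbf D(X,J)\to\mathbf D(\tau_t^{\le0}X,J)$ is bijective. Since $\mathbf D(\mathbf D_t^{\le-1},J)=0$ and $\mathbf D_t^{\le-1}$ is closed under $[1]$, the triangle $\tau_t^{\le-1}X\to\tau_t^{\le0}X\to HX\to$ gives $\mathbf D(HX,J)\cong\mathbf D(\tau_t^{\le0}X,J)$. Finally $\mathbf D(HX,J)\cong\mathcal H(HX,HJ)$ with $HJ=\tau_t^{\le0}J$. If $f:X\to J$ corresponds to $\tilde g:HX\to HJ$, then $f\circ\iota=j\circ\tilde g\circ\pi$ for the canonical maps $\iota:\tau_t^{\le0}X\to X$, $\pi:\tau_t^{\le0}X\to HX$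 and $j:HJ\to J$. All three become identities under $H$, so $\tilde g=H(f)$.

(b) Let $0\to Y'\to Y\to Y''\to0$ be exact in $\mathcal H$. Then $\mathbf D(Y,E')\to\mathbf D(Y',E')\to\mathbf D(Y''[-1],E')$ is exact. By (a) the first two terms are $\mathcal H(Y,W)$ and $\mathcal H(Y',W)$, and the last is $\mathcal H(H(Y''[-1]),W)=0$. So $W$ is injective. If $Y\in\mathcal H$ and $\mathcal H(Y,W)=0$, then by (a) $\mathbf D(Y,E[i])=\mathbf D(Y[1-i],E')=\mathcal H(H(Y[1-i]),W)=0$ for all $i$: for $i\ne1$ because $H(Y[1-i])=0$, and for $i=1$ by assumption. So $Y=0$, since $E$ is cosilting. Hence the injective $W$ is a cogenerator. On $\mathbf D_t^{\ge0}$, which is closed under products in $\mathbf D$, the functor $H=\tau_t^{\le0}$ is right adjoint to the inclusion of $\mathcal H$, so it preserves products.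

(c) By (b), $HJ$ is a summand of a power of $W$, hence injective. $H$ is fully faithful by (a). An injective object of $\mathcal H$ is the image of an idempotent of some $W^I=H(E'^I)$. By (a) the idempotent lifts to an idempotent of $E'^I$, which splits in $\mathbf D$.

(d) By Lemma 3(a) and (b), $H$ sends the canonical map $E'^{(I)}\to E'^I$ to the canonical map $W^{(I)}\to W^I$. The latter is a monomorphism, because in the AB5 category $\mathcal H$ it is a direct limit of the split monomorphisms from the finite subsums. As $W$ is injective, the summation map $W^{(I)}\to W$ factors through $W^I$. By (a), the summation map $E'^{(I)}\to E'$ factors through $E'^I$. By Krause, *Smashing subcategories and the telescope conjecture*, Invent. Math. 139 (2000), Theorem 1.8, an object $Y$ of a compactly generated triangulated category is pure-injective iff for every set $I$ the summation map $Y^{(I)}\to Y$ factors through the canonical map $Y^{(I)}\to Y^I$. $\square$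

### 6.1 The heart as a quotient of the functor category

Purity in $\mathbf D$ is ordinary exactness in $\mathcal M=\operatorname{Mod}\mathbf D^c$, the category of additive functors $(\mathbf D^c)^{op}\to\mathrm{Ab}$. This is a locally coherent Grothendieck category: its finitely generated projectives are the representables, and the kernel of a map $\mathbf D^c(-,C)\to\mathbf D^c(-,C')$ is the image of $\mathbf D^c(-,C'')$ for a triangle $C''\to C\to C'\to$, hence finitely generated. Let $y:\mathbf D\to\mathcal M$, $yX=\mathbf D(-,X)|_{\mathbf D^c}$. It preserves products and coproducts, $y(\operatorname{hocolim}X_i)=\varinjlim yX_i$ by (7), and $f$ is a pure monomorphism iff $y(f)$ is a monomorphism. By the same theorem of Krause, $J$ is pure-injective iff $yJ$ is injective, and then $\mathbf D(X,J)\cong\mathcal M(yX,yJ)$ for all $X$. This applies to all $J\in\operatorname{Prod}(E')$.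

Let $\mathcal T_0=\{G\in\mathcal M:\mathcal M(G,yE')=0\}$ and let $\mathcal F_0$ be the class of subobjects of products of $yE'$. As $yE'$ is injective, $(\mathcal T_0,\mathcal F_0)$ is a hereditary torsion pair, that is, $\mathcal T_0$ is closed under subobjects. Let $t_0$ be its torsion radical. Let $q:\mathcal M\to\mathcal Q=\mathcal M/\mathcal T_0$ be the quotient functor and $s$ its right adjoint. Call $N\subset G$ *dense* if $G/N\in\mathcal T_0$. We recall the textbook facts on such quotients:

- $\mathcal Q$ is Grothendieck, $q$ is exact and preserves colimits, $q$ vanishes on $\mathcal T_0$, and $qs\cong1$;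
- $sQ\in\mathcal F_0$, and if $N\subset G$ is dense, then $\mathcal M(G,sQ)\to\mathcal M(N,sQ)$ is bijective, because $qN\cong qG$;
- the unit $G\to sqG$ has kernel $t_0G$ and cokernel in $\mathcal T_0$;
- if $J\in\mathcal F_0$ is injective, then $J\cong sqJ$; and $q,s$ are inverse equivalences between the injectives of $\mathcal M$ lying in $\mathcal F_0$ and $\operatorname{Inj}(\mathcal Q)$.

**Lemma 6.** *There is an equivalence $\Theta:\mathcal Q\to\mathcal H$ with $\Theta qy\cong H$. Hence $H(\operatorname{hocolim}X_i)\cong\varinjlim_{\mathcal H}H(X_i)$ canonically.*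

*Proof.* **Step 1: compare injectives.** The injectives of $\mathcal M$ in $\mathcal F_0$ are the summands of products of $yE'$, that is, $\operatorname{Prod}(yE')$. The functor $y:\operatorname{Prod}(E')\to\operatorname{Prod}(yE')$ is fully faithful, and it is essentially surjective because $y(E'^I)=(yE')^I$ and idempotents lift and split. So $J\mapsto qyJ$ is an equivalence $\operatorname{Prod}(E')\to\operatorname{Inj}(\mathcal Q)$. By Lemma 5(c), $J\mapsto HJ$ is an equivalence $\operatorname{Prod}(E')\to\operatorname{Inj}(\mathcal H)$.

**Step 2: an abelian category $\mathcal G$ with enough injectives is recovered from $\operatorname{Inj}(\mathcal G)$.** Given $X$, choose $0\to X\to I^0\to I^1$ exact with injective $I^0,I^1$. On $\operatorname{Inj}(\mathcal G)$ the sequence $\mathcal G(I^1,-)\to\mathcal G(I^0,-)\to\mathcal G(X,-)\to0$ is exact, so $\mathcal G(X,-)|_{\operatorname{Inj}}$ is a finitely presented functor. By Yoneda, the natural transformations from it to $\mathcal G(Y,-)|_{\operatorname{Inj}}$ are $\ker(\mathcal G(Y,I^0)\to\mathcal G(Y,I^1))=\mathcal G(Y,X)$. Every finitely presented functor, say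 the cokernel of $\mathcal G(I^1,-)\to\mathcal G(I^0,-)$, arises from $X=\ker(I^0\to I^1)$. So $X\mapsto\mathcal G(X,-)|_{\operatorname{Inj}}$ is a duality of $\mathcal G$ with the finitely presented functors on $\operatorname{Inj}(\mathcal G)$. With Step 1 we get an equivalence $\Theta:\mathcal Q\to\mathcal H$ extending $qyJ\mapsto HJ$.

**Step 3: identify $\Theta qy$.** For $X\in\mathbf D$, naturally in $X$ and in $J\in\operatorname{Prod}(E')$,
$$\mathcal H(\Theta qyX,HJ)\cong\mathcal Q(qyX,qyJ)\cong\mathcal M(yX,yJ)\cong\mathbf D(X,J)\cong\mathcal H(HX,HJ).$$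
The second isomorphism is adjunction together with $sqyJ\cong yJ$, and the last is Lemma 5(a). As $HJ$ runs over all injectives of $\mathcal H$, Step 2 gives $\Theta qyX\cong HX$, naturally in $X$. The last claim holds since $q$ preserves colimits and $y(\operatorname{hocolim}X_i)=\varinjlim yX_i$. $\square$

**Lemma 7.** *$X\in\operatorname{Cogen}^*(E')$ iff for every compact $C$ and every $0\ne g:C\to X$ one has $H(g)\ne0$.*

*Proof.* A pure monomorphism from $X$ into an object of $\operatorname{Prod}(E')$ gives one, $f=(f_i)$, into a power $E'^I$. Each component $f_i$ belongs to $\mathbf D(X,E')$, so $f$ factors through the canonical map $X\to E'^{\mathbf D(X,E')}$, which is therefore a pure monomorphism too. So $X\in\operatorname{Cogen}^*(E')$ iff this canonical map is a pure monomorphism, that is, iff for all compact $C$ and $0\ne g:C\to X$ there is $h:X\to E'$ with $hg\ne0$. By Lemma 5(a), the maps $H(h)$ are exactly the maps $h':HX\to W$, and $hg\ne0$ iff $H(h)H(g)\ne0$. As $W$ is an injective cogenerator of $\mathcal H$, some $h'$ satisfies $h'H(g)\ne0$ iff $H(g)\ne0$. $\square$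

## 7. Proof of Theorem B

Existence of $E$ is Lemma 4, and pure-injectivity is Lemma 5(d). So condition 1 says that $\operatorname{Cogen}^*(E)$, equivalently $\operatorname{Cogen}^*(E')$, is closed under directed homotopy colimits. The implication 3 $\Rightarrow$ 2 is trivial.

### 7.1 From finite generation to closure: 2 implies 1

Let $X=\operatorname{hocolim}X_i$ with $X_i\in\operatorname{Cogen}^*(E')$. By Lemma 7 it suffices that a map $g:C\to X$ with $C$ compact and $H(g)=0$ is zero. By (7), $g$ factors through some $g_i:C\to X_i$. By Lemma 6, the composite $HC\to HX_i\to\varinjlim HX_j$ is $H(g)=0$. As $HC$ is finitely generated, $HC\to HX_j$ is zero for some $j\ge i$. By Lemma 7 for $X_j$, the composite $C\to X_i\to X_j$ is zero. So $g=0$.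

### 7.2 From closure to finite presentation: 1 implies 3, and $\mathcal H$ is locally coherent

By Lemma 6 we may work in $\mathcal Q$, with $H(C)=\Theta q(yC)$.

**Step 1: $\mathcal F_0$ is closed under direct limits.** This translates condition 1 into a statement about $\mathcal M$. Let $(G_i)$ be a direct system in $\mathcal F_0$, and $S_i=\mathcal M(G_i,yE')$. For $i\le j$ the map $G_i\to G_j$ induces $S_j\to S_i$, and reindexing gives $E'^{S_i}\to E'^{S_j}$. With $E'$ a fixed complex, this is a strict direct system of complexes. The canonical maps $G_i\to(yE')^{S_i}=y(E'^{S_i})$ are monomorphisms because $G_i\in\mathcal F_0$, and they are natural in $i$: for $u\in S_j$, the component at $u$ of $G_i\to G_j\to(yE')^{S_j}$ is the composite $G_i\to G_j\xrightarrow{u}yE'$, that is, the component at the image of $u$ in $S_i$. Taking direct limits in the AB5 category $\mathcal M$, we obtain a monomorphism $\varinjlim G_i\to\varinjlim y(E'^{S_i})=y(Z)$ with $Z=\operatorname{hocolim}E'^{S_i}$. By condition 1, $Z\in\operatorname{Cogen}^*(E')$, so $yZ$ embeds in some $yJ$ with $J\in\operatorname{Prod}(E')$. So $yZ\in\mathcal F_0$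 and $\varinjlim G_i\in\mathcal F_0$.

**Step 2: if $G\in\mathcal M$ is finitely presented and $N\subset G$ is dense, then $N$ contains a finitely generated $N'$ that is dense in $G$.** This lets us replace dense subobjects by finitely generated ones. Write $N=\bigcup N_j$ as a directed union of finitely generated subobjects, and let $U_j=(G/N_j)/t_0(G/N_j)\in\mathcal F_0$. By Step 1, $\varinjlim U_j\in\mathcal F_0$. It is also a quotient of $\varinjlim G/N_j=G/N\in\mathcal T_0$, hence in $\mathcal T_0$. So it is $0$. As $G$ is finitely generated, the epimorphism $G\to U_j$ is zero for some $j$. Then $U_j=0$ and $N'=N_j$ is dense.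

**Step 3: $qG$ is finitely presented for $G\in\operatorname{fp}\mathcal M$.** Let $(Q_i)$ be a direct system in $\mathcal Q$, and $L=\varinjlim sQ_i$. By Step 1, $L\in\mathcal F_0$, and $qL=\varinjlim qsQ_i=\varinjlim Q_i$. We claim that $L=sqL$.

First we show that *for $G$ finitely presented and $N\subset G$ dense, every $f:N\to L$ extends to $G$.* Choose $N'\subset N$ as in Step 2; it is finitely presented, since $\mathcal M$ is locally coherent. The maps $\mathcal M(G,sQ_i)\to\mathcal M(N',sQ_i)$ are bijective. Taking direct limits, $\mathcal M(G,L)\to\mathcal M(N',L)$ is bijective, as $G$ and $N'$ are finitely presented. Let $g:G\to L$ extend $f|_{N'}$. Then $g|_N-f$ factors through $N/N'\subset G/N'$, which is in $\mathcal T_0$, and $L\in\mathcal F_0$. So $g|_N=f$.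

Now the unit $L\to sqL$ is a monomorphism with cokernel in $\mathcal T_0$; regard it as an inclusion. Suppose $L\ne sqL$. Choose $g:G\to sqL$ with $G$ finitely presented and $\operatorname{im}g\not\subset L$. Then $N=g^{-1}(L)$ is dense in $G$, because $G/N$ embeds in $sqL/L$. Extend $g|_N$ to $g':G\to L$. The difference $g-g'$ factors through $G/N\in\mathcal T_0$, and $sqL\in\mathcal F_0$, so $g=g'$ has image in $L$, a contradiction. This proves the claim. Hence
$$\mathcal Q(qG,\varinjlim Q_i)=\mathcal M(G,sqL)=\mathcal M(G,L)=\varinjlim\mathcal M(G,sQ_i)=\varinjlim\mathcal Q(qG,Q_i).$$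
For $C$ compact, $yC$ is representable, hence finitely presented. So $H(C)=\Theta q(yC)$ is finitely presented: condition 3 holds.

**Step 4: every morphism $f:qG\to qG'$ with $G,G'\in\operatorname{fp}\mathcal M$ is isomorphic to $q(h)$ for some $h$ in $\operatorname{fp}\mathcal M$.** This step prepares the computation of kernels in $\mathcal Q$. Let $g:G\to sqG'$ be adjoint to $f$. Let $\bar G'=G'/t_0G'\subset sqG'$, with cokernel in $\mathcal T_0$. Then $N=g^{-1}(\bar G')$ is dense in $G$. Choose a finitely generated $N'\subset N$ dense in $G$; it is finitely presented. We have $\bar G'=\varinjlim G'/K_j$, where $K_j$ runs over the finitely generated subobjects of $t_0G'$. Each $K_j$ is in $\mathcal T_0$, and each $G'/K_j$ is finitely presented. As $N'$ is finitely presented, $g|_{N'}:N'\to\bar G'$ lifts to some $h:N'\to G'/K_j$. So the composites $N'\to G\xrightarrow{g}sqG'$ and $N'\xrightarrow{h}G'/K_j\to\bar G'\to sqG'$ are equal. After applying $q$, the maps $N'\to G$, $G'\to G'/K_j\to\bar G'$ and $\bar G'\to sqG'$ become isomorphisms, and $q(g)$ becomes $f$. So $q(h)\cong f$.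

**Step 5: $\mathcal Q$ is locally coherent.** Let $\mathcal S$ be the class of objects isomorphic to some $qG$ with $G\in\operatorname{fp}\mathcal M$. By Step 3 they are finitely presented. Since $\operatorname{fp}\mathcal M$ is closed under kernels and cokernels and $q$ is exact, Step 4 shows that $\mathcal S$ is closed under kernels and cokernels; it is also closed under finite sums. It generates $\mathcal Q$: an object $Q\cong q(sQ)$ is a quotient of a coproduct of objects $qG$, because $sQ$ is a quotient of a coproduct of finitely presented objects $G$. So every finitely presented object of $\mathcal Q$ is a quotient of an object of $\mathcal S$ with finitely generated kernel, hence is the cokernel of a map between objects of $\mathcal S$, hence is in $\mathcal S$. Thus $\mathcal Q$ is locally finitely presented, and $\operatorname{fp}\mathcal Q=\mathcal S$ is closed under kernels. So $\mathcal H\simeq\mathcal Q$ is locally coherent.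

### 7.3 The condition on representables: 1 implies 4, and 4 implies 3

Assume condition 1. By 7.2, $\mathcal H$ is locally coherent and condition 3 holds. Apply condition 3 to $C=P$, with $H(P)=tP[0]$. This gives condition 4.

Assume condition 4. In the locally coherent category $\mathcal H$, finitely presented objects are closed under kernels, cokernels, extensions and summands. By the long exact sequence of $H_{\mathbf t}^*$, the objects $C\in\mathbf D$ such that $H_{\mathbf t}^j(C)$ is finitely presented for all $j$ form a thick subcategory. It contains each representable $P$: the only possibly nonzero values are $H^0_{\mathbf t}(P)=tP[0]$, finitely presented by assumption, and $H^1_{\mathbf t}(P)=(P/tP)[1]$, finitely presented by Lemma 3(c). Hence it contains $\mathbf D^c$, and condition 3 holds.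

So 1 $\Rightarrow$ 4 $\Rightarrow$ 3 $\Rightarrow$ 2 $\Rightarrow$ 1, and Theorem B is proved. $\blacksquare$

## 8. Torsion in representables: proof of Corollary C

**Part (a).** If $\mathcal F$ is generating, each representable $P$ is a quotient of an object of $\mathcal F$ (recall that $\mathcal F$ is closed under coproducts), hence a summand of it, so $P\in\mathcal F$. The converse is clear. Then $tP=0$ for all $P$, and the claim is 1 $\Leftrightarrow$ 4 of Theorem B.

**Part (b).** Let $\operatorname{mod}\mathcal A$ be locally coherent. We prove four implications.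

*If $E$ is an elementary cogenerator, then $t$ preserves finitely presented modules.* Let $C$ be a presentation of a finitely presented module $M$ by finitely generated projectives, in degrees $-1,0$. By condition 3 of Theorem B, $H(C)$ is finitely presented. By (4) and Lemma 3(d), $tM=H^0(H(C))$ is a finitely presented module.

*If $t$ preserves finitely presented modules, then $E$ is an elementary cogenerator.* Let $C$ be compact. The modules $H^i(C)$ are finitely presented, because by coherence the complexes with finitely presented cohomology modules form a thick subcategory, which contains the representables. By (4), $H(C)$ is an extension of $T[0]$ by $F[1]$, where $T=tH^0(C)$ is finitely presented, and $F=H^{-1}(C)/t(H^{-1}C)$ is finitely generated. By Lemma 3(e), $T[0]$ and $F[1]$ are finitely generated in $\mathcal H$, so $H(C)$ is too. This is condition 2.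

*If $E$ is an elementary cogenerator, then $\mathcal H$ is locally coherent and each $tP$ is finitely generated.* By condition 4, $\mathcal H$ is locally coherent and $tP[0]$ is finitely presented in $\mathcal H$. By Lemma 3(d), $tP$ is a finitely presented module.

*If $\mathcal H$ is locally coherent and each $tP$ is finitely generated, then $E$ is an elementary cogenerator.* As a finitely generated submodule of $P$, $tP$ is finitely presented. Take $C'$ and $K$ as in Lemma 3(e) for $T=tP$. By coherence $K$ is finitely generated, so $K/tK$ is, and $(K/tK)[1]$ is finitely generated in $\mathcal H$ by Lemma 3(e). By (10), $tP[0]$ is the quotient of the finitely presented object $H(C')$ by a finitely generated subobject, so it is finitely presented. Now apply 4 $\Rightarrow$ 1.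

**Part (c).** If $\operatorname{mod}\mathcal A$ is locally noetherian, it is locally coherent, and submodules of finitely generated modules are finitely generated, hence finitely presented. So $t$ preserves finitely presented modules. By (b), $E$ is an elementary cogenerator, and by condition 4 of Theorem B, $\mathcal H$ is locally coherent. $\blacksquare$

## 9. A torsion module finitely presented in $\operatorname{mod}\mathcal A$ but not in the heart

**Example D.** *In condition 4 of Theorem B, "$tP[0]$ is finitely presented in $\mathcal H_{\mathbf t}$" cannot be replaced by "$tP$ is a finitely presented module", nor by "$tP[0]$ is finitely generated in $\mathcal H_{\mathbf t}$".*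

Let $\dim_kV=\infty$, with basis $B$. Consider modules $(M_a,M_b,M_c,M_d)$ with maps $\alpha:M_a\to M_b$, $\beta:M_b\to M_c$, $\gamma:V\otimes M_c\to M_d$ subject to $\beta\alpha=0$ and $\gamma(V\otimes\beta)=0$. These are the modules over the evident $k$-category with four objects. The representables are
$$P_a=(k,k,0,0),\quad P_b=(0,k,k,0),\quad P_c=(0,0,k,V),\quad P_d=(0,0,0,k).$$
Let $S_a,S_b,S_d$ be the one-dimensional modules at $a,b,d$. Let $\mathcal T$ be the class of modules concentrated at $b$, and $\mathcal F=\{M:\beta\text{ injective}\}$.

**Step 1: the torsion pair.** The module $(0,\ker\beta,0,0)$ is a submodule of $M$, and on the quotient $\beta$ becomes injective. A map from a module concentrated at $b$ has image in $\ker\beta$. So $(\mathcal T,\mathcal F)$ is a torsion pair with $tM=\ker\beta$. We have $tP_a=S_b$ and $tP_b=tP_c=tP_d=0$. The image of the map $P_c\to P_b$ given by $\beta$ is $(0,0,k,0)$, so $S_b=P_b/\operatorname{im}(P_c\to P_b)$ is a finitely presented module. Hence every $tP$ is a finitely presented module.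

**Step 2: an object $C$ of the heart that covers $S_b[0]$.** Let $C=(P_c\to P_b)$ in degrees $-1,0$. Then $H^0(C)=S_b\in\mathcal T$, and $H^{-1}(C)=(0,0,0,V)=S_d^{(B)}\in\mathcal F$. So $C\in\mathcal H$, and its canonical sequence is
$$0\to S_d^{(B)}[1]\to C\to S_b[0]\to0. \tag{11}$$
From the triangle $P_c\to P_b\to C\to P_c[1]$ one gets, for every module $M$,
$$\mathbf D(C,M)=\ker\beta_M,\qquad\mathbf D(C,M[1])=\operatorname{coker}\beta_M,\qquad\mathbf D(C,M[2])=0. \tag{12}$$

**Step 3: $\mathcal H$ has small projective generators.** Let $G_1=H(P_a[1])=S_a[1]$, $G_2=P_c[1]$, $G_3=P_d[1]$, $G_4=C$. The objects $P_a[1],P_c[1],P_d[1],C$ are compact and lie in $\mathbf D_t^{\le0}$. So the functors $\mathcal H(G_i,-)$ are the restrictions to $\mathcal H$ of $\mathbf D(P_a[1],-)$, $\mathbf D(P_c[1],-)$, $\mathbf D(P_d[1],-)$, $\mathbf D(C,-)$, and they preserve coproducts, since coproducts in $\mathcal H$ are those of $\mathbf D$.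

*Projective.* For $i=1,2,3$, $\mathcal H(G_i,Y)$ is $H^{-1}(Y)$ evaluated at $a$, $c$, $d$ respectively. If $0\to Y'\to Y\to Y''\to0$ is exact in $\mathcal H$, then $0\to H^{-1}Y'\to H^{-1}Y\to H^{-1}Y''\to H^0Y'$ is exact, and $H^0Y'$ vanishes at $a,c,d$. So these functors are exact. Further, for $T\in\mathcal T$ and $F\in\mathcal F$, (12) shows that $\mathbf D(C,T[1])$ is a quotient of $T_c=0$, and $\mathbf D(C,F[2])=0$. By the canonical sequence of $Y$, $\operatorname{Ext}^1_{\mathcal H}(C,Y)=\mathbf D(C,Y[1])=0$.

*Generating.* Suppose that $\mathcal H(G_i,Y)=0$ for all $i$. Then $H^{-1}(Y)$ vanishes at $a,c,d$, and also at $b$, because $\beta$ is injective on $H^{-1}(Y)\in\mathcal F$. So $Y=T[0]$ with $T\in\mathcal T$, and $0=\mathbf D(C,T)=\ker\beta_T=T_b$ gives $Y=0$.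

By the classical characterization of module categories, $\mathcal H\simeq\operatorname{Mod}\Lambda$, where $\Lambda$ is the full subcategory on $G_1,\dots,G_4$. In particular $\mathcal H$ is Grothendieck.

**Step 4: the category $\Lambda$.** For $i=1,2,3$ the spaces $\Lambda(G_i,G_j)$ are the values at $a,c,d$ of $H^{-1}(G_1)=S_a$, $H^{-1}(G_2)=P_c$, $H^{-1}(G_3)=P_d$, $H^{-1}(G_4)=S_d^{(B)}$. So
$$\operatorname{End}(G_1)=\operatorname{End}(G_2)=\operatorname{End}(G_3)=k,\qquad\Lambda(G_3,G_2)=V,\qquad\Lambda(G_3,G_4)=V,$$
and the other spaces with $i\le3$ are $0$. By (12), $\Lambda(G_4,G_1)=\operatorname{coker}\beta_{S_a}=0$, $\Lambda(G_4,G_2)=(P_c)_c=k$, and $\Lambda(G_4,G_3)=(P_d)_c=0$. By (11) and (12), $\operatorname{End}(C)\cong\mathbf D(C,S_b)=k$, because $\mathbf D(C,S_d^{(B)}[1])=0=\mathbf D(C,S_d^{(B)}[2])$.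

The space $\Lambda(G_4,G_2)$ is spanned by the canonical map $C\to P_c[1]$, the image of $1\in k=\mathbf D(P_c[1],P_c[1])$. Composition with it is the map $\Lambda(G_3,G_4)=H^{-1}(C)_d\to(P_c)_d=\Lambda(G_3,G_2)$ induced by the inclusion $H^{-1}(C)=\ker(P_c\to P_b)\subset P_c$; it is an isomorphism, since both sides are $V$. Hence $\Lambda$ is the $k$-linear path category of the quiver with vertices $G_1,\dots,G_4$, arrows $G_3\to G_4$ indexed by $B$, and one arrow $G_4\to G_2$.

**Step 5: $\mathcal H$ is locally coherent.** We show that $\operatorname{Mod}\Lambda$ is hereditary. A $\Lambda$-module $N$ consists of spaces $N_1,\dots,N_4$ and maps $\delta:N_2\to N_4$, $\varepsilon:V\otimes N_4\to N_3$. Let $R_i=\Lambda(-,G_i)$. Listing values at $G_1,G_2,G_4,G_3$, we have $R_1=(k,0,0,0)$, $R_2=(0,k,k,V)$, $R_4=(0,0,k,V)$, $R_3=(0,0,0,k)$. Consider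
$$0\to(R_4\otimes N_2)\oplus(R_3\otimes V\otimes N_4)\to\bigoplus_{i=1}^4R_i\otimes N_i\to N\to0 .$$
At $G_1$ and $G_2$ it reads $0\to0\to N_i=N_i\to0$. At $G_4$ it is $0\to N_2\to N_2\oplus N_4\to N_4\to0$ with maps $n\mapsto(n,-\delta n)$ and $(n,m)\mapsto\delta n+m$. At $G_3$ it is
$$0\to(V\otimes N_2)\oplus(V\otimes N_4)\to(V\otimes N_2)\oplus(V\otimes N_4)\oplus N_3\to N_3\to0,$$
with maps $(x,z)\mapsto(x,\,z-(1\otimes\delta)x,\,-\varepsilon z)$ and $(x,z,l)\mapsto\varepsilon(1\otimes\delta)x+\varepsilon z+l$. The composite is $0$, and the second map is surjective. An element $(x,z,l)$ of its kernel is determined by $(x,z)$, which is arbitrary, and $(x,z)\mapsto(x,z-(1\otimes\delta)x)$ is bijective, so the sequence is exact. Thus every $\Lambda$-module has projective dimension at most $1$, and submodules of projectives are projective. So finitely generated submodules of finitely generated projectives are finitely generated projective, hence finitely presented, and $\mathcal H\simeq\operatorname{Mod}\Lambda$ is locally coherent.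

**Step 6: $tP_a[0]$ is finitely generated but not finitely presented in $\mathcal H$.** By Lemma 3(c), $C=H(C)$ is finitely presented in $\mathcal H$. By (11), $tP_a[0]=S_b[0]$ is a quotient of $C$, hence finitely generated. The kernel in (11) is $(S_d[1])^{(B)}$, an infinite coproduct of nonzero objects, so it is not finitely generated. Hence $S_b[0]$ is not finitely presented.

So $\mathcal H_{\mathbf t}$ is locally coherent, each $tP$ is a finitely presented module, and each $tP[0]$ is finitely generated in $\mathcal H_{\mathbf t}$. Yet condition 4 of Theorem B fails, so no associated $E$ is an elementary cogenerator. $\blacksquare$
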